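\title{Ricci negative derivations of nilpotent Lie algebras\\ and admissible filtrations}

\begin{abstract}
Let $\mathfrak{n}$ be a nonabelian real nilpotent Lie algebra and $\mathfrak{t}(\mathfrak{n})$ a maximal torus of diagonalizable derivations. We determine the $D\in\mathfrak{t}(\mathfrak{n})$ of positive trace for which the solvable extension $\mathfrak{s}_D=\mathbb{R}f\oplus\mathfrak{n}$ carries an inner product of negative Ricci curvature. They form the cone $\mathcal{C}(\mathfrak{n})$ defined by the moment map of the space of brackets, whether or not one asks that $D$ be symmetric and $f\perp\mathfrak{n}$; this proves a conjecture on strongly Ricci negative derivations. The criterion behind the proof is that a weighted trace of $D$ be positive on every invariant filtration compatible with the bracket. It follows that $\mathcal{C}(\mathfrak{n})$ is cut out by finitely many linear inequalities. For an arbitrary derivation, Ricci negativity passes to its real diagonalizable part, and the converse holds for semisimple derivations.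
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Ricci negative derivations}
An inner product on a Lie algebra defines a left-invariant metric on a corresponding Lie group, and its Ricci curvature is a symmetric bilinear form on the Lie algebra, given by the explicit formula \eqref{eq:besse} below. Let $\mathfrak{n}$ be a real nilpotent Lie algebra of dimension $n$ with bracket $\mu=[\cdot,\cdot]$, nonabelian unless the contrary is said. A derivation $D$ of $\mathfrak{n}$ defines the solvable Lie algebra
\[
\mathfrak{s}_D=\mathbb{R}f\oplus\mathfrak{n},\qquad \operatorname{ad}f|_{\mathfrak{n}}=D .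
\]
We call $D$ \emph{Ricci negative} if $\mathfrak{s}_D$ admits an inner product with $\mathrm{Ric}<0$. Replacing $f$ by $-f$ changes the sign of $\operatorname{tr}D$, and a traceless derivation is never Ricci negative (Proposition~\ref{prop:obstruction}), so one may assume $\operatorname{tr}D>0$. A derivation with $\operatorname{tr}D>0$ is \emph{strongly Ricci negative} if the inner product can be chosen so that, in addition, $D^t=D$ and $f\perp\mathfrak{n}$.

If $\mathfrak{n}=\mathbb{R}^n$ is abelian, $D=\operatorname{diag}(d_1,\dots,d_n)$ and $f,e_1,\dots,e_n$ are orthonormal, then $\mathrm{Ric}$ is diagonal with entries $-\sum d_i^2$ and $-(\operatorname{tr}D)\,d_i$, so it is negative exactly when all $d_i$ are positive. A nonzero bracket on $\mathfrak{n}$ adds the Ricci curvature of $\mathfrak{n}$ itself, in which a bracket $[e_i,e_j]=ce_k$ counts negatively in the directions $e_i,e_j$ and positively in the direction $e_k$. So $D$ may have a negative eigenvalue on $e_i$, provided that its eigenvalue on $e_k$ is large enough to pay for it. For instance,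 $\operatorname{diag}(-1,3,2)$ is a strongly Ricci negative derivation of the Heisenberg algebra $[e_1,e_2]=e_3$ (Section~\ref{sec:heis}). The question is how far this trade can be pushed.

\subsection{The cone and the conjecture}
Let $\mathfrak{t}(\mathfrak{n})$ be a \emph{maximal torus}: a maximal abelian space of derivations of $\mathfrak{n}$ that are diagonalizable over $\mathbb{R}$. Fix a basis of $\mathfrak{n}$ in which all of $\mathfrak{t}(\mathfrak{n})$ is diagonal, let $\langle\cdot,\cdot\rangle$ be the inner product that makes it orthonormal, and let $\mathrm{Diag}(\mathfrak{n})\supset\mathrm{Diag}(\mathfrak{n})_{>0}$ be the diagonal and the positive diagonal operators. Let $\mathfrak{t}(\mathfrak{n})_{\mathrm{tr}>0}$ be the set of elements of positive trace in $\mathfrak{t}(\mathfrak{n})$, and $\mathfrak{t}(\mathfrak{n})_{srn}$ the set of strongly Ricci negative ones.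

The group $\mathrm{GL}(\mathfrak{n})$ acts on the space $V=\Lambda^2\mathfrak{n}^*\otimes\mathfrak{n}$ of skew bilinear maps $\mathfrak{n}\times\mathfrak{n}\to\mathfrak{n}$ by $g\cdot\lambda=g\lambda(g^{-1}\cdot,g^{-1}\cdot)$, with derivative
\[
\pi(E)\lambda=E\lambda(\cdot,\cdot)-\lambda(E\cdot,\cdot)-\lambda(\cdot,E\cdot),\qquad E\in\mathfrak{gl}(\mathfrak{n}).
\]
Thus $E$ is a derivation of $\lambda$ if and only if $\pi(E)\lambda=0$. Give $V$ the inner product with $\|\lambda\|^2=\sum_{i,j}\|\lambda(e_i,e_j)\|^2$ for an orthonormal basis $(e_i)$, and define $M(\lambda)\in\mathfrak{gl}(\mathfrak{n})$ by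
\begin{equation}\label{eq:M}
\operatorname{tr}(M(\lambda)E)=\langle\pi(E)\lambda,\lambda\rangle\qquad\text{for all }E\in\mathfrak{gl}(\mathfrak{n}).
\end{equation}
The \emph{moment map} is $\mathrm{m}(\lambda)=M(\lambda)/\|\lambda\|^2$ for $\lambda\ne0$; it takes values in the symmetric operators and does not change if the inner product of $V$ is rescaled. It enters because $\frac14M(\mu)$ is the Ricci operator of $\mathfrak{n}$ (Lemma~\ref{lem:ricci}). Let $G_{\mathfrak{t}(\mathfrak{n})}$ be the identity component of the centralizer of $\mathfrak{t}(\mathfrak{n})$ in $\mathrm{GL}(\mathfrak{n})$, and put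
\[
\mathcal{C}(\mathfrak{n})=\Bigl(\mathbb{R}_{>0}\,\mathrm{m}\bigl(\overline{G_{\mathfrak{t}(\mathfrak{n})}\cdot\mu}\bigr)\cap\mathrm{Diag}(\mathfrak{n})+\mathrm{Diag}(\mathfrak{n})_{>0}\Bigr)\cap\mathfrak{t}(\mathfrak{n})_{\mathrm{tr}>0},
\]
where $\mathrm{m}$ is applied to the nonzero elements of the orbit closure. The inclusion $\mathcal{C}(\mathfrak{n})\subset\mathfrak{t}(\mathfrak{n})_{srn}$ is known; we do not use it, and it is proved again below. Our starting point is the following conjecture, posed in \cite{Gutierrez}.

\begin{quote}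
\textbf{Conjecture.} $\mathcal{C}(\mathfrak{n})=\mathfrak{t}(\mathfrak{n})_{srn}$ for every nonabelian nilpotent Lie algebra $\mathfrak{n}$.
\end{quote}

\subsection{Results}
We prove the conjecture by comparing both sides with a condition that involves no inner product.

\begin{definition}\label{def:filt}
Let $\lambda\in V$. An \emph{admissible filtration} for $\lambda$ is a decreasing family of subspaces $F=(F_r)_{r\in\mathbb{R}}$ of $\mathfrak{n}$ that is left-continuous, $F_r=\bigcap_{s<r}F_s$, and satisfies
\begin{itemize}
\item[(F1)] $F_r=\mathfrak{n}$ for $r\le0$, $F_r=0$ for large $r$, and $F_r\neq0$ for some $r>0$;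
\item[(F2)] $\lambda(F_r,F_s)\subset F_{r+s}$ for $r,s\ge0$.
\end{itemize}
If $\lambda$ is not named, $\lambda=\mu$. Put $F_{>a}=\bigcup_{r>a}F_r$. For an operator $E$ that preserves every $F_r$, the \emph{weighted trace} of $E$ on $F$ is the finite sum
\[
w_E(F)=\sum_{a>0}a\,\operatorname{tr}\bigl(E|_{F_a/F_{>a}}\bigr).
\]
\end{definition}

\begin{example}\label{ex:filt}
(i) Let $I\neq0$ be an abelian ideal, and put $F_r=I$ for $0<r\le1$ and $F_r=0$ for $r>1$. Condition (F2) says $[\mathfrak{n},I]\subset I$ and $[I,I]=0$, and $w_E(F)=\operatorname{tr}(E|_I)$.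

(ii) Let $C^1=\mathfrak{n}$, $C^{i+1}=[\mathfrak{n},C^i]$ be the descending central series and $F_r=C^{\lceil r\rceil}$ for $r>0$. It is admissible because $[C^i,C^j]\subset C^{i+j}$, $\lceil r\rceil+\lceil s\rceil\ge\lceil r+s\rceil$ and $\mathfrak{n}$ is nilpotent, and every derivation preserves it.
\end{example}

\begin{theorem}\label{thm:A}
Let $D\in\mathfrak{t}(\mathfrak{n})$ with $\operatorname{tr}D>0$. The following are equivalent:
\begin{itemize}
\item[(a)] $D$ is Ricci negative;
\item[(b)] $D$ is strongly Ricci negative;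
\item[(c)] $D\in\mathcal{C}(\mathfrak{n})$;
\item[(d)] $w_D(F)>0$ for every $D$-invariant admissible filtration $F$;
\item[(e)] $w_D(F)>0$ for every $\mathfrak{t}(\mathfrak{n})$-invariant admissible filtration $F$;
\item[(f)] there is $g\in G_{\mathfrak{t}(\mathfrak{n})}$ with $D=M(g\cdot\mu)+gg^t$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture holds: $\mathcal{C}(\mathfrak{n})=\mathfrak{t}(\mathfrak{n})_{srn}$ for every nonabelian nilpotent $\mathfrak{n}$. Moreover, $\mathcal{C}(\mathfrak{n})$ is the set of all Ricci negative $D\in\mathfrak{t}(\mathfrak{n})_{\mathrm{tr}>0}$; the orbit closure in its definition can be replaced by the orbit; and for $D\in\mathcal{C}(\mathfrak{n})$ the metric can be chosen so that all of $\mathfrak{t}(\mathfrak{n})$ is symmetric and $\mathrm{Ric}|_{\mathfrak{n}}$ is conjugate by $g$ to $-\frac14gg^t$, with $g$ as in \textup{(f)}.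
\end{corollary}

Condition (e) can be made explicit. A \emph{weight vector} is a common eigenvector $v\ne0$ of $\mathfrak{t}(\mathfrak{n})$, and its \emph{weight} is the linear form $\alpha$ on $\mathfrak{t}(\mathfrak{n})$ with $Tv=\alpha(T)v$. In the next statement $e_1,\dots,e_n$ is the standard basis of $\mathbb{R}^n$, and $\operatorname{cone}_{\ge0}$ is the set of nonnegative linear combinations.

\begin{theorem}\label{thm:B}
For a basis $v=(v_1,\dots,v_n)$ of $\mathfrak{n}$ consisting of weight vectors, with weights $\alpha_i$ and structure constants $[v_i,v_j]=\sum_kc_{ij}^kv_k$, let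
\[
P_v=\{a\in\mathbb{R}^n_{\ge0}: a_k\ge a_i+a_j\text{ whenever }c_{ij}^k\neq0\}.
\]
Let $D\in\mathfrak{t}(\mathfrak{n})_{\mathrm{tr}>0}$. Then $D\in\mathcal{C}(\mathfrak{n})$ if and only if $\sum_ia_i\alpha_i(D)>0$ for all $v$ and all $0\neq a\in P_v$; equivalently, if and only if for every $v$
\begin{equation}\label{eq:dualcone}
(\alpha_1(D),\dots,\alpha_n(D))\in\operatorname{cone}_{\ge0}\{e_k-e_i-e_j:c_{ij}^k\neq0\}+\mathbb{R}^n_{>0}.
\end{equation}
Consequently $\mathcal{C}(\mathfrak{n})$ is the set of $D\in\mathfrak{t}(\mathfrak{n})_{\mathrm{tr}>0}$ satisfying finitely many inequalities $\ell(D)>0$, each $\ell$ being a nonnegative integral combination of weights of $\mathfrak{t}(\mathfrak{n})$.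
\end{theorem}

In particular $\mathcal{C}(\mathfrak{n})$ is an open convex cone in $\mathfrak{t}(\mathfrak{n})$, which is not visible from the formula that defines it.

Finally, any derivation is a sum $D=D_{\mathbb{R}}+D_I+D_N$ of commuting derivations, with $D_{\mathbb{R}}$ diagonalizable over $\mathbb{R}$, $D_I$ semisimple with imaginary spectrum and $D_N$ nilpotent; the eigenvalues of $D_{\mathbb{R}}$ are the real parts of those of $D$ (Section~\ref{sec:general}).

\begin{theorem}\label{thm:C}
Let $D$ be a derivation of $\mathfrak{n}$ with $\operatorname{tr}D>0$.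
\begin{itemize}
\item[(1)] If $D$ is Ricci negative, then $D_{\mathbb{R}}$ is strongly Ricci negative; that is, $D_{\mathbb{R}}\in\mathcal{C}(\mathfrak{n})$, computed with any maximal torus containing $D_{\mathbb{R}}$.
\item[(2)] If $D_N=0$, then $D$ is Ricci negative if and only if $D_{\mathbb{R}}$ is strongly Ricci negative.
\end{itemize}
\end{theorem}

We do not claim the converse of (1) when $D_N\neq0$.

The proof of Theorem~\ref{thm:A} has two halves. An admissible filtration is an \emph{obstruction}: averaging $\mathrm{Ric}$ along it gives $w_D(F)>0$ for any Ricci negative metric (Section~\ref{sec:obstruction}). Conversely, a metric is \emph{constructed} by minimizing a function on $G_{\mathfrak{t}(\mathfrak{n})}$ whose critical point equation is (f), and the only directions in which this function can fail to grow are $\mathfrak{t}(\mathfrak{n})$-invariant admissible filtrations (Section~\ref{sec:existence}). Section~\ref{sec:heis} carries out both halves by hand for the Heisenberg algebra.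

\section{Ricci curvature and the moment map}\label{sec:ricci}

The inner product on $V$ and the operator $M(\lambda)$ are defined for any inner product on $\mathfrak{n}$, and in this section the inner product is arbitrary. We use $\exp(E)\cdot\lambda=e^{\pi(E)}\lambda$ and $g\cdot\pi(E)\lambda=\pi(gEg^{-1})(g\cdot\lambda)$. If $x$ is diagonal in a basis $(v_i)$, $xv_i=a_iv_i$, and $\lambda(v_i,v_j)=\sum_kc_{ij}^kv_k$, then
\begin{equation}\label{eq:pi-diag}
\pi(x)\lambda\ \text{ has the structure constants }\ (a_k-a_i-a_j)\,c_{ij}^k .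
\end{equation}

\begin{lemma}\label{lem:M}
Let $\lambda\in V$.
\begin{itemize}
\item[(i)] $\pi(E)^t=\pi(E^t)$, and $M(\lambda)$ is symmetric.
\item[(ii)] $\|k\cdot\lambda\|=\|\lambda\|$ and $M(k\cdot\lambda)=kM(\lambda)k^{-1}$ for $k\in\mathrm{O}(\mathfrak{n})$.
\item[(iii)] If $T$ is symmetric and $\pi(T)\lambda=0$, then $[M(\lambda),T]=0$.
\end{itemize}
\end{lemma}

\begin{proof}
The norm on $V$ does not depend on the orthonormal basis, so $\mathrm{O}(\mathfrak{n})$ acts by isometries and $\pi(E)$ is skew for skew $E$. For symmetric $E$, \eqref{eq:pi-diag} in an orthonormal eigenbasis shows that $\pi(E)$ is diagonal in an orthogonal basis of $V$, hence symmetric. So $\pi(E)^t=\pi(E^t)$. By \eqref{eq:M}, $\operatorname{tr}(M(\lambda)E)=0$ for skew $E$, which means that $M(\lambda)$ is symmetric. For (ii), $\langle\pi(E)(k\cdot\lambda),k\cdot\lambda\rangle=\langle\pi(k^{-1}Ek)\lambda,\lambda\rangle=\operatorname{tr}(kM(\lambda)k^{-1}E)$. For (iii), for all $E$,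
\[
\operatorname{tr}([M(\lambda),T]E)=\operatorname{tr}(M(\lambda)[T,E])=\langle\pi(E)\lambda,\pi(T)\lambda\rangle-\langle\pi(E)\pi(T)\lambda,\lambda\rangle=0.\qedhere
\]
\end{proof}

For a Lie algebra with inner product and orthonormal basis $(u_i)$, the Ricci curvature is \cite[Cor.~7.38]{Besse}
\begin{equation}\label{eq:besse}
\mathrm{Ric}(X,X)=-\tfrac12\sum_i\|[X,u_i]\|^2-\tfrac12B(X,X)+\tfrac14\sum_{i,j}\langle[u_i,u_j],X\rangle^2-\langle[H,X],X\rangle,
\end{equation}
where $B(X,Y)=\operatorname{tr}(\operatorname{ad}X\operatorname{ad}Y)$ is the Killing form and $\langle H,X\rangle=\operatorname{tr}\operatorname{ad}X$. We identify symmetric forms on $\mathfrak{n}$ with symmetric operators and write $S(A)=\frac12(A+A^t)$. Nilpotency enters through one fact: for every derivation $E$ of $\mathfrak{n}$ and $X\in\mathfrak{n}$,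
\begin{equation}\label{eq:trace0}
\operatorname{tr}(E\operatorname{ad}X|_{\mathfrak{n}})=0,
\end{equation}
because $E$ preserves each $C^i$ and $\operatorname{ad}X$ maps $C^i$ into $C^{i+1}$, so that the product is nilpotent.

\begin{lemma}\label{lem:ricci}
Let $D$ be a derivation of $\mathfrak{n}$. Fix an inner product on $\mathfrak{s}_D$, let $f_0\perp\mathfrak{n}$ be a unit vector and $A=\operatorname{ad}f_0|_{\mathfrak{n}}$. Then, with $M$ computed from the inner product induced on $\mathfrak{n}$,
\begin{gather}
\mathrm{Ric}|_{\mathfrak{n}}=\tfrac14M(\mu)+\tfrac12[A,A^t]-(\operatorname{tr}A)\,S(A),\label{eq:ric-n}\\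
\mathrm{Ric}(f_0,X)=-\tfrac12\operatorname{tr}(A^t\operatorname{ad}X|_{\mathfrak{n}})\quad(X\in\mathfrak{n}),\qquad\mathrm{Ric}(f_0,f_0)=-\operatorname{tr}S(A)^2.\label{eq:ric-f}
\end{gather}
The term $\frac14M(\mu)$ is the Ricci operator $\mathrm{Ric}_{\mathfrak{n}}$ of $\mathfrak{n}$.
\end{lemma}

\begin{proof}
All brackets of $\mathfrak{s}_D$ lie in $\mathfrak{n}$, so traces of $\operatorname{ad}X$ and of $\operatorname{ad}X\operatorname{ad}Y$ can be computed on $\mathfrak{n}$. Hence $H=(\operatorname{tr}A)f_0$, and $B(X,\cdot)=0$ for $X\in\mathfrak{n}$ by \eqref{eq:trace0}. Use the basis $f_0,e_1,\dots,e_n$ with $(e_i)$ orthonormal in $\mathfrak{n}$, and let $X\in\mathfrak{n}$. The terms of \eqref{eq:besse} without $f_0$ give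
\[
\langle\mathrm{Ric}_{\mathfrak{n}}X,X\rangle=-\tfrac12\sum_i\|[X,e_i]\|^2+\tfrac14\sum_{i,j}\langle[e_i,e_j],X\rangle^2,
\]
since $B$ and $H$ vanish for $\mathfrak{n}$. The terms with $f_0$ are $-\frac12\|AX\|^2$ from the first sum, $\frac12\sum_j\langle Ae_j,X\rangle^2=\frac12\|A^tX\|^2$ from the second sum, and $-(\operatorname{tr}A)\langle AX,X\rangle$; they add up to $\langle(\frac12[A,A^t]-(\operatorname{tr}A)S(A))X,X\rangle$. If $E$ is symmetric with $Ee_i=\varepsilon_ie_i$ and $[e_i,e_j]=\sum_kc_{ij}^ke_k$, then by skew symmetry and \eqref{eq:pi-diag}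
\[
\operatorname{tr}(\mathrm{Ric}_{\mathfrak{n}}E)=-\tfrac12\sum_{i,j,k}\varepsilon_i(c_{ij}^k)^2+\tfrac14\sum_{i,j,k}\varepsilon_k(c_{ij}^k)^2=\tfrac14\sum_{i,j,k}(\varepsilon_k-\varepsilon_i-\varepsilon_j)(c_{ij}^k)^2=\tfrac14\langle\pi(E)\mu,\mu\rangle .
\]
Both $\mathrm{Ric}_{\mathfrak{n}}$ and $M(\mu)$ are symmetric, so $\mathrm{Ric}_{\mathfrak{n}}=\frac14M(\mu)$. This proves \eqref{eq:ric-n}. In the polarization of \eqref{eq:besse} at $(f_0,X)$, the last two terms vanish because $[H,f_0]=0$ and brackets are orthogonal to $f_0$, and $B(f_0,X)=0$; what remains is $-\frac12\sum_i\langle Ae_i,[X,e_i]\rangle$. Finally $\mathrm{Ric}(f_0,f_0)=-\frac12\operatorname{tr}A^tA-\frac12\operatorname{tr}A^2=-\operatorname{tr}S(A)^2$.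
\end{proof}

It is convenient to keep the inner product fixed and to move the bracket. For $g\in\mathrm{GL}(\mathfrak{n})$, the map $g$ is an isometric isomorphism from $(\mathfrak{n},\mu,\langle g\cdot,g\cdot\rangle)$ to $(\mathfrak{n},g\cdot\mu,\langle\cdot,\cdot\rangle)$, and it carries a derivation $D$ of $\mu$ to the derivation $gDg^{-1}$ of $g\cdot\mu$. All Ricci negative metrics in this paper come from the next lemma.

\begin{lemma}\label{lem:metric}
Let $D$ be a derivation of $\mu$ with $\operatorname{tr}D>0$, and let $g\in\mathrm{GL}(\mathfrak{n})$. Suppose that $gDg^{-1}=D_0+J$, where $D_0$ and $J$ are commuting derivations of $g\cdot\mu$, $D_0$ is symmetric, $J$ is skew, and $D_0-M(g\cdot\mu)$ is positive definite. Then the inner product on $\mathfrak{s}_D$ given by $\langle g\cdot,g\cdot\rangle$ on $\mathfrak{n}$, $f\perp\mathfrak{n}$ and $|f|^2=4\operatorname{tr}D$ has $\mathrm{Ric}<0$, and $g\,\mathrm{Ric}|_{\mathfrak{n}}\,g^{-1}=-\frac14(D_0-M(g\cdot\mu))$.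
\end{lemma}

\begin{proof}
After the identification by $g$ we have $A=(D_0+J)/|f|$. This operator is normal, $S(A)=D_0/|f|$, and $\operatorname{tr}A=\operatorname{tr}D/|f|$, so $(\operatorname{tr}A)S(A)=\frac14D_0$ and \eqref{eq:ric-n} gives the formula for $\mathrm{Ric}|_{\mathfrak{n}}$. Since $A^t=(D_0-J)/|f|$ is a derivation, $\mathrm{Ric}(f,\mathfrak{n})=0$ by \eqref{eq:ric-f} and \eqref{eq:trace0}. Since $\operatorname{tr}D_0=\operatorname{tr}D>0$, we have $D_0\neq0$ and $\mathrm{Ric}(f,f)<0$.
\end{proof}

\begin{remark}[What the conjecture asks]\label{rem:meaning}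
A derivation $D\in\mathfrak{t}(\mathfrak{n})_{\mathrm{tr}>0}$ is strongly Ricci negative if and only if $D-M(h\cdot\mu)$ is positive definite for some $h\in\mathrm{GL}(\mathfrak{n})$ commuting with $D$. One direction is Lemma~\ref{lem:metric} with $J=0$. Conversely, an inner product for which $D$ is symmetric makes the eigenspaces of $D$ orthogonal, so it equals $\langle h\cdot,h\cdot\rangle$ for some $h$ preserving them; by \eqref{eq:ric-n}, $\mathrm{Ric}|_{\mathfrak{n}}<0$ says that $D-bM(h\cdot\mu)>0$ with $b=|f|^2/(4\operatorname{tr}D)$, and $bM(h\cdot\mu)=M(b^{-1/2}h\cdot\mu)$. The cone $\mathcal{C}(\mathfrak{n})$ has the same shape, but allows only $h$ that commute with the whole torus. The centralizer of $D$ is larger as soon as two weights agree on $D$, and the conjecture says that the additional metrics never help. A direct proof would have to improve a given metric into one for which all of $\mathfrak{t}(\mathfrak{n})$ is symmetric. We discard the given metric instead, keep only the inequalities $w_D(F)>0$ that it implies, and build a new metric from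 them.
\end{remark}

\section{The Heisenberg algebra}\label{sec:heis}

Let $\mathfrak{n}$ have the orthonormal basis $e_1,e_2,e_3$ with $[e_1,e_2]=e_3$. The diagonal derivations are $D=\operatorname{diag}(d_1,d_2,d_3)$ with $d_3=d_1+d_2$. Their three weights are distinct, so an operator commuting with all of them is diagonal. Hence they form a maximal torus, and $G_{\mathfrak{t}(\mathfrak{n})}$ is the group of positive diagonal matrices.

\emph{The cone.} For $g=\exp\operatorname{diag}(y_1,y_2,y_3)$ we have $g\cdot\mu=c\mu$ with $c=e^{y_3-y_1-y_2}$. Here $\|\mu\|^2=2$; $M(\mu)$ is diagonal by Lemma~\ref{lem:M}(iii), and \eqref{eq:pi-diag} gives $M(c\mu)=2c^2\operatorname{diag}(-1,-1,1)$. So $D\in\mathcal{C}(\mathfrak{n})$ if and only if $\operatorname{tr}D>0$ and $d_1+t$, $d_2+t$, $d_3-t$ are positive for some $t>0$, that is, $\max(0,-d_1,-d_2)<d_3$. This reads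
\begin{equation}\label{eq:heis}
d_3>0,\qquad d_1+d_3>0,\qquad d_2+d_3>0 ,
\end{equation}
and $\operatorname{tr}D=2d_3>0$ is included. For such $D$ and $t=2c^2$ as above, Lemma~\ref{lem:metric} gives a metric with $\mathrm{Ric}|_{\mathfrak{n}}=-\frac14\operatorname{diag}(d_1+t,d_2+t,d_3-t)$. For $D=\operatorname{diag}(-1,3,2)$ and $t=\frac32$ this is $-\frac18\operatorname{diag}(1,9,1)$.

\emph{The obstruction.} The three numbers in \eqref{eq:heis} are the traces of $D$ on the abelian ideals $\mathbb{R}e_3$, $\operatorname{span}(e_1,e_3)$ and $\operatorname{span}(e_2,e_3)$. We show that $\operatorname{tr}D>0$ and $\mathrm{Ric}<0$ for an \emph{arbitrary} inner product on $\mathfrak{s}_D$ force $d_1+d_3>0$; exchanging $e_1$ and $e_2$ gives $d_2+d_3>0$. Let $I=\operatorname{span}(e_1,e_3)$ and choose an orthonormal basis $u_1,u_2,u_3$ of $\mathfrak{n}$ with $u_3\in\mathbb{R}e_3$ and $u_1\in I$. Sum \eqref{eq:ric-n} over $u_1$ and $u_3$. The only bracket is $[u_1,u_2]=cu_3$, so $\frac14M(\mu)=\frac{c^2}{2}\operatorname{diag}(-1,-1,1)$ contributes $0$: what the bracket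 gains on $u_1$ it loses on $u_3$. Write $f_0=bf+X$ with $b\neq0$ and $X\in\mathfrak{n}$. Then $A=bD+\operatorname{ad}X$ preserves $I$, so its matrix has $A_{21}=A_{23}=0$, and
\[
\sum_{i=1,3}\langle[A,A^t]u_i,u_i\rangle=\sum_{i=1,3}\bigl(\|A^tu_i\|^2-\|Au_i\|^2\bigr)=A_{12}^2+A_{32}^2\ge0 .
\]
The last term contributes $-\operatorname{tr}A\cdot\operatorname{tr}(A|_I)=-b^2\operatorname{tr}D\cdot(d_1+d_3)$. The total is negative, so $d_1+d_3>0$. Thus (a), (b) and (c) of Theorem~\ref{thm:A} are all equivalent to \eqref{eq:heis}.

\emph{The variational construction.} In general there is no single parameter $t$ to choose by hand, so we recast its existence in a form that generalizes. Consider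
\[
\Phi(y)=e^{2(y_3-y_1-y_2)}+\tfrac12\sum_ie^{2y_i}-\sum_id_iy_i ,\qquad y\in\mathbb{R}^3,
\]
whose first term is $\frac12\|g\cdot\mu\|^2$. The equation $\nabla\Phi=0$ is $D=2c^2\operatorname{diag}(-1,-1,1)+\operatorname{diag}(e^{2y_i})$, which is condition (f). The function $\Phi$ is convex. Along a ray $y=-sa$, $s\to\infty$, one of the exponentials blows up unless $a\ge0$ and $a_3\ge a_1+a_2$; on these remaining rays $\Phi=s\sum a_id_i+O(1)$. They form the cone $P_v$ of Theorem~\ref{thm:B}, which is generated by $(1,0,1)$, $(0,1,1)$ and $(0,0,1)$, because $a=a_1(1,0,1)+a_2(0,1,1)+(a_3-a_1-a_2)(0,0,1)$. So $\Phi$ tends to $+\infty$ along every ray exactly when \eqref{eq:heis} holds: the directions in which $\Phi$ might not grow are the ones that carry the obstructions.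

\section{Filtrations and nonnegative operators}\label{sec:dict}

In the example, the projection onto $I$ and the vector $a$ played the same role: that of a nonnegative operator compatible with the bracket. Such an operator depends on the metric, while the filtration that it defines does not. This section is the dictionary between the two. Let $x\neq0$ be diagonalizable over $\mathbb{R}$ with eigenvalues $\ge0$. Put
\[
F^x_r=\bigoplus_{a\ge r}\ker(x-a),
\]
a decreasing left-continuous family satisfying (F1), and let $V_{\ge0}(x)\subset V$ be the sum of the eigenspaces of $\pi(x)$ with eigenvalue $\ge0$.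

\begin{lemma}\label{lem:dict}
Let $\lambda\in V$.
\begin{itemize}
\item[(i)] Let $(v_i)$ be a basis with $xv_i=a_iv_i$ and $\lambda(v_i,v_j)=\sum_kc_{ij}^kv_k$. Then $F^x$ is admissible for $\lambda$ if and only if $a_k\ge a_i+a_j$ whenever $c_{ij}^k\neq0$, if and only if $\lambda\in V_{\ge0}(x)$.
\item[(ii)] If $E$ preserves $F^x$, then $\operatorname{tr}(xE)=w_E(F^x)$.
\item[(iii)] Fix an inner product and an admissible filtration $F$. There is a unique symmetric $x\ge0$ with $F^x=F$. It commutes with every symmetric operator that preserves $F$, and its eigenvalue $a$ has multiplicity $\dim(F_a/F_{>a})$.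
\item[(iv)] Fix an inner product. For symmetric $x$, $\lambda\in V_{\ge0}(x)$ if and only if $\|\exp(-sx)\cdot\lambda\|\le\|\lambda\|$ for all $s\ge0$. This condition is closed in $(x,\lambda)$, and it implies $\langle\pi(x)\lambda,\lambda\rangle\ge0$.
\item[(v)] If $F$ is admissible for $\lambda$ and $g\in\mathrm{GL}(\mathfrak{n})$, then $gF=(gF_r)$ is admissible for $g\cdot\lambda$, the quotients of $F$ and $gF$ have the same dimensions, and $w_{gEg^{-1}}(gF)=w_E(F)$ if $E$ preserves $F$.
\end{itemize}
\end{lemma}

\begin{proof}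
(i) The space $F^x_r$ is spanned by the $v_i$ with $a_i\ge r$. So (F2) holds if and only if $\lambda(v_i,v_j)\in F^x_{a_i+a_j}$ for all $i,j$, which is the condition on the $c_{ij}^k$. By \eqref{eq:pi-diag}, this condition says that $\lambda\in V_{\ge0}(x)$.

(ii) Write $E$ in blocks $E_{bc}\colon\ker(x-c)\to\ker(x-b)$. Then $\operatorname{tr}(xE)=\sum_aa\operatorname{tr}E_{aa}$, and the isomorphism $\ker(x-a)\to F^x_a/F^x_{>a}$ carries $E_{aa}$ to the operator induced by $E$.

(iii) The function $r\mapsto\dim F_r$ is decreasing and left-continuous, so there are finitely many jumps $0\le a_1<\dots<a_m$, with $F_{a_1}=\mathfrak{n}$, $F_r=F_{a_i}=F_{>a_{i-1}}$ for $a_{i-1}<r\le a_i$, and $F_{>a_m}=0$; by (F1), $a_m>0$. Let $W_a$ be the orthogonal complement of $F_{>a}$ in $F_a$, and let $x$ act by $a$ on $W_a$. Then $F^x=F$. A symmetric $x'$ with $F^{x'}=F$ has orthogonal eigenspaces, which forces $\ker(x'-a)=W_a$. A symmetric operator preserving $F_a$ and $F_{>a}$ preserves $F_{>a}^\perp$, hence $W_a$.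

(iv) Let $\lambda=\sum_w\lambda_w$ be the orthogonal decomposition into eigenvectors of the symmetric operator $\pi(x)$. Then $\|\exp(-sx)\cdot\lambda\|^2=\sum_we^{-2sw}\|\lambda_w\|^2$ is at most $\|\lambda\|^2$ if $\lambda_w=0$ for all $w<0$, and is unbounded otherwise. For each $s$ the inequality is a closed condition, and $\langle\pi(x)\lambda,\lambda\rangle=\sum_ww\|\lambda_w\|^2$.

(v) $(g\cdot\lambda)(gF_r,gF_s)=g\lambda(F_r,F_s)$, and $g$ induces isomorphisms of the quotients that intertwine $E$ and $gEg^{-1}$.
\end{proof}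

\section{Filtrations obstruct negative Ricci curvature}\label{sec:obstruction}

To extract from $\mathrm{Ric}|_{\mathfrak{n}}<0$ an inequality on $D$ alone, we pair \eqref{eq:ric-n} with an operator $x\ge0$ against which the two terms that depend on the metric in an uncontrolled way, $M(\mu)$ and $[A,A^t]$, are nonnegative. Admissibility of $F^x$ handles the first and invariance handles the second.

\begin{proposition}\label{prop:obstruction}
Let $D$ be a Ricci negative derivation of $\mathfrak{n}$. Then $\operatorname{tr}D\neq0$, and $\operatorname{tr}D\cdot w_D(F)>0$ for every $D$-invariant admissible filtration $F$.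
\end{proposition}

\begin{proof}
Fix an inner product on $\mathfrak{s}_D$ with $\mathrm{Ric}<0$ and a $D$-invariant admissible $F$. In the notation of Lemma~\ref{lem:ricci}, write $f_0=bf+X$ with $b\neq0$ and $X\in\mathfrak{n}$, so that $A=bD+\operatorname{ad}X$. By (F2), $[\mathfrak{n},F_r]=[F_0,F_r]\subset F_r$, so $A$ preserves $F$. Since $\operatorname{ad}X$ is nilpotent, it has trace $0$ on $\mathfrak{n}$ and on each $F_a/F_{>a}$. Hence $\operatorname{tr}A=b\operatorname{tr}D$ and $w_A(F)=b\,w_D(F)$.

Let $x\ge0$, $x\neq0$, be the symmetric operator with $F^x=F$. We pair each term of \eqref{eq:ric-n} with $x$. First, $\operatorname{tr}(xM(\mu))=\langle\pi(x)\mu,\mu\rangle\ge0$ by Lemma~\ref{lem:dict}(i) and (iv). Second, the blocks $A_{a'a}\colon\ker(x-a)\to\ker(x-a')$ vanish unless $a'\ge a$, because $A$ preserves $F^x_a$; the blocks of $[x,A]$ are $(a'-a)A_{a'a}$, so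
\[
\operatorname{tr}(x[A,A^t])=\operatorname{tr}([x,A]A^t)=\sum_{a'\ge a}(a'-a)\operatorname{tr}(A_{a'a}A_{a'a}^t)\ge0 .
\]
Third, $\operatorname{tr}(xS(A))=\operatorname{tr}(xA)=b\,w_D(F)$ by the symmetry of $x$ and Lemma~\ref{lem:dict}(ii). Since $\mathrm{Ric}|_{\mathfrak{n}}$ is negative definite and $x\ge0$ is nonzero,
\[
0>\operatorname{tr}(x\,\mathrm{Ric}|_{\mathfrak{n}})\ge-b^2\operatorname{tr}D\cdot w_D(F).
\]
Example~\ref{ex:filt}(ii) provides a $D$-invariant admissible filtration, so $\operatorname{tr}D\neq0$.
\end{proof}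

The proof does not use $\mu\neq0$. With Example~\ref{ex:filt}(i) it shows that a Ricci negative $D$ of positive trace has positive trace on every nonzero invariant abelian ideal, in particular a positive eigenvalue on every central eigenvector. So in the abelian case of Section~\ref{sec:intro} no metric at all allows an eigenvalue $d_i\le0$.

\section{Solving $D=M(g\cdot\mu)+gg^t$}\label{sec:existence}

By Lemma~\ref{lem:metric}, it suffices to find $g$ commuting with $D$ such that $D-M(g\cdot\mu)$ is positive definite. By \eqref{eq:M}, $M(g\cdot\mu)$ is the first variation of $\frac12\|g\cdot\mu\|^2$, and $D$ is the first variation of a homomorphism $\chi_D$ to $\mathbb{R}$. The difference of these two functions has no minimum when $\operatorname{tr}D>0$: along $g=e^s\,\mathrm{id}$ it equals $\frac12e^{-2s}\|\mu\|^2-s\operatorname{tr}D$. We add the term $\frac12\operatorname{tr}(gg^t)$. It prevents escape along directions with a positive eigenvalue, and its first variation $gg^t$ is positive definite, which is what we want for $D-M(g\cdot\mu)$.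

Fix an inner product on $\mathfrak{n}$ and an abelian space $\mathfrak{a}$ of symmetric derivations of $\mu$. Let $\mathfrak{n}=\bigoplus_\alpha\mathfrak{n}_\alpha$ be the orthogonal decomposition into common eigenspaces of $\mathfrak{a}$. An operator commutes with $\mathfrak{a}$ if and only if it preserves each $\mathfrak{n}_\alpha$. So the centralizer of $\mathfrak{a}$ in $\mathfrak{gl}(\mathfrak{n})$ and the identity component of its centralizer in $\mathrm{GL}(\mathfrak{n})$ are
\[
\mathfrak{g}_{\mathfrak{a}}=\bigoplus_\alpha\mathfrak{gl}(\mathfrak{n}_\alpha),\qquad G_{\mathfrak{a}}=\prod_\alpha\mathrm{GL}^+(\mathfrak{n}_\alpha).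
\]
Let $K=G_{\mathfrak{a}}\cap\mathrm{O}(\mathfrak{n})=\prod_\alpha\mathrm{SO}(\mathfrak{n}_\alpha)$ and let $\mathfrak{p}\subset\mathfrak{g}_{\mathfrak{a}}$ be the space of symmetric elements. The polar decomposition (a matrix of positive determinant is $k\exp y$ with $k$ special orthogonal and $y$ symmetric) gives $G_{\mathfrak{a}}=K\exp\mathfrak{p}$. For $D\in\mathfrak{a}$, acting on $\mathfrak{n}_\alpha$ by the scalar $D_\alpha$, put
\[
\chi_D(g)=\sum_\alpha D_\alpha\log\det(g|_{\mathfrak{n}_\alpha}),\qquad\varphi(g)=\tfrac12\|g\cdot\mu\|^2+\tfrac12\operatorname{tr}(gg^t)-\chi_D(g)\qquad(g\in G_{\mathfrak{a}}).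
\]
The map $\chi_D\colon G_{\mathfrak{a}}\to\mathbb{R}$ is a homomorphism, it vanishes on $K$, and $\chi_D(\exp E)=\operatorname{tr}(DE)$ for $E\in\mathfrak{g}_{\mathfrak{a}}$. All three terms of $\varphi$ are invariant under $g\mapsto kg$, $k\in K$.

\begin{proposition}\label{prop:existence}
Let $D\in\mathfrak{a}$, and suppose that $w_D(F)>0$ for every $\mathfrak{a}$-invariant admissible filtration $F$. Then $\varphi$ attains its minimum on $G_{\mathfrak{a}}$. Every minimizer $g$ satisfies $D=M(g\cdot\mu)+gg^t$, and minimizers are unique up to left multiplication by $K$.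
\end{proposition}

\begin{proof}
\emph{Growth along rays.} By $K$-invariance it suffices to minimize $\Phi(y)=\varphi(\exp y)$ on the vector space $\mathfrak{p}$. Let $0\neq u\in\mathfrak{p}$ have eigenvalues $u_1,\dots,u_n$, and let $\mu=\sum_w\mu_w$ be the orthogonal decomposition into eigenvectors of $\pi(u)$. Then
\[
\Phi(su)=\tfrac12\sum_we^{2sw}\|\mu_w\|^2+\tfrac12\sum_ie^{2su_i}-s\operatorname{tr}(Du)
\]
is convex in $s$. We claim that $\Phi(su)\to+\infty$ as $s\to+\infty$. If some $u_i$ is positive, the second sum grows exponentially and dominates the linear term. Otherwise $x=-u$ is nonzero and $\ge0$. If $\mu\notin V_{\ge0}(x)$, then $\mu_w\neq0$ for some $w>0$ and the first sum grows exponentially. In the remaining case $\mu\in V_{\ge0}(x)$, the filtration $F^x$ is admissible by Lemma~\ref{lem:dict}(i), and it is $\mathfrak{a}$-invariant because $x$ commutes with $\mathfrak{a}$. Then $\Phi(su)\ge s\operatorname{tr}(Dx)=s\,w_D(F^x)\to+\infty$ by Lemma~\ref{lem:dict}(ii). This is the only use of the hypothesis.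

\emph{Existence.} Convexity along rays from $0$ makes this growth uniform. Suppose that a sublevel set $\{\Phi\le C\}$ is unbounded: $\Phi(s_ju_j)\le C$ with $\operatorname{tr}u_j^2=1$, $s_j\to\infty$ and, after passing to a subsequence, $u_j\to u\neq0$. Fix $s\ge0$. For $j$ large, $s\le s_j$, and convexity gives $\Phi(su_j)\le\max(\Phi(0),C)$. By continuity $\Phi(su)\le\max(\Phi(0),C)$ for all $s\ge0$, against the claim. So the sublevel sets are compact and a minimizer $g$ exists.

\emph{The equation.} Let $\lambda=g\cdot\mu$ and $E\in\mathfrak{g}_{\mathfrak{a}}$. In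
\[
\varphi(\exp(sE)g)=\tfrac12\|e^{s\pi(E)}\lambda\|^2+\tfrac12\operatorname{tr}\bigl(e^{sE}gg^te^{sE^t}\bigr)-s\operatorname{tr}(DE)-\chi_D(g)
\]
the derivatives of the first three terms at $s=0$ are $\langle\pi(E)\lambda,\lambda\rangle$, $\operatorname{tr}(gg^tE)$ and $-\operatorname{tr}(DE)$. So $Z=M(\lambda)+gg^t-D$ satisfies $\operatorname{tr}(ZE)=0$ for all $E\in\mathfrak{g}_{\mathfrak{a}}$. We minimized over $G_{\mathfrak{a}}$ only, so to conclude we need $Z\in\mathfrak{g}_{\mathfrak{a}}$. Each $T\in\mathfrak{a}$ is a derivation of $\mu$ commuting with $g$, so $\pi(T)\lambda=g\cdot\pi(T)\mu=0$, and $[M(\lambda),T]=0$ by Lemma~\ref{lem:M}(iii). The operators $g$, $g^t$ and $D$ preserve the orthogonal subspaces $\mathfrak{n}_\alpha$. Thus $Z$ is a symmetric element of $\mathfrak{g}_{\mathfrak{a}}$, and $E=Z$ gives $\operatorname{tr}Z^2=0$, that is, $Z=0$.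

\emph{Uniqueness.} Let $g,g'$ be minimizers and write $g'g^{-1}=k\exp y$ with $k\in K$, $y\in\mathfrak{p}$. The function $h(s)=\varphi(\exp(sy)g)$ has $h(0)=h(1)=\min\varphi$. In the last display, with $E=y$, the first term is a sum of exponentials with nonnegative coefficients, the third is linear, and the second is $\frac12\operatorname{tr}(e^{2sy}gg^t)$, with second derivative $2\operatorname{tr}\bigl((ye^{sy}g)(ye^{sy}g)^t\bigr)$. If $y\neq0$ this is positive, $h$ is strictly convex, and $h(\frac12)<\min\varphi$. So $y=0$ and $g'=kg$.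
\end{proof}

\section{Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:conj}}\label{sec:proofA}

Write $\mathfrak{t}=\mathfrak{t}(\mathfrak{n})$ and use the inner product of Section~\ref{sec:intro}, for which $\mathfrak{t}$ consists of symmetric derivations; $\mathfrak{n}_\alpha$ and $K$ are as in Section~\ref{sec:existence} with $\mathfrak{a}=\mathfrak{t}$. We prove (b)$\Rightarrow$(a)$\Rightarrow$(d)$\Rightarrow$(e)$\Rightarrow$(f)$\Rightarrow$(b) and (f)$\Rightarrow$(c)$\Rightarrow$(e).

(b)$\Rightarrow$(a) holds by definition. (a)$\Rightarrow$(d) is Proposition~\ref{prop:obstruction} with $\operatorname{tr}D>0$. (d)$\Rightarrow$(e) holds because $D\in\mathfrak{t}$. (e)$\Rightarrow$(f) is Proposition~\ref{prop:existence}.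

(f)$\Rightarrow$(b). Since $gDg^{-1}=D$ is symmetric and $D-M(g\cdot\mu)=gg^t>0$, Lemma~\ref{lem:metric} applies with $D_0=D$ and $J=0$. It gives $\mathrm{Ric}<0$, $f\perp\mathfrak{n}$ and $g\,\mathrm{Ric}|_{\mathfrak{n}}\,g^{-1}=-\frac14gg^t$. Every $T\in\mathfrak{t}$, in particular $D$, is symmetric for $\langle g\cdot,g\cdot\rangle$ because it commutes with $g$.

(f)$\Rightarrow$(c). What is missing is that the two summands be diagonal in the fixed basis. The symmetric operator $M(g\cdot\mu)=D-gg^t$ preserves each $\mathfrak{n}_\alpha$, and $\mathfrak{n}_\alpha$ is spanned by part of the fixed basis. So there is $k\in K\subset G_{\mathfrak{t}}$ such that $kM(g\cdot\mu)k^{-1}=M(kg\cdot\mu)$ is diagonal; determinant $1$ is arranged by changing the sign of one eigenvector. Since $k$ commutes with $D$ and $kg\cdot\mu\neq0$,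
\begin{equation}\label{eq:inorbit}
D=\|kg\cdot\mu\|^2\,\mathrm{m}(kg\cdot\mu)+(kg)(kg)^t .
\end{equation}
The last term is positive definite, and it is diagonal because the other two are. Hence $D\in\mathcal{C}(\mathfrak{n})$.

(c)$\Rightarrow$(e). Let $D=b\,\mathrm{m}(\lambda)+Q$ with $b>0$, $Q$ positive definite and $\lambda=\lim g_j\cdot\mu\neq0$, $g_j\in G_{\mathfrak{t}}$. Let $F$ be a $\mathfrak{t}$-invariant admissible filtration for $\mu$. It need not be admissible for $\lambda$, so we move it along the sequence and pass to a limit. By Lemma~\ref{lem:dict}(v), $g_jF$ is admissible for $g_j\cdot\mu$, it is $D$-invariant, and $w_D(g_jF)=w_D(F)$, since $g_j$ commutes with $D$. Let $x_j\ge0$ be symmetric with $F^{x_j}=g_jF$. Then $g_j\cdot\mu\in V_{\ge0}(x_j)$ and $\operatorname{tr}(Dx_j)=w_D(F)$. By Lemma~\ref{lem:dict}(iii) and (v), all $x_j$ have the same eigenvalues and multiplicities, so they lie in one compact $\mathrm{O}(\mathfrak{n})$-conjugacy class, and a subsequence converges to a symmetric $x\ge0$, $x\neq0$. By Lemma~\ref{lem:dict}(iv), $\lambda\in V_{\ge0}(x)$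 and $\langle\pi(x)\lambda,\lambda\rangle\ge0$. Therefore
\[
w_D(F)=\operatorname{tr}(Dx)=b\,\frac{\langle\pi(x)\lambda,\lambda\rangle}{\|\lambda\|^2}+\operatorname{tr}(Qx)>0 .
\]
This proves Theorem~\ref{thm:A}. In Corollary~\ref{cor:conj}, the first two assertions are (b)$\Leftrightarrow$(c) and (a)$\Leftrightarrow$(c), the third follows from (c)$\Rightarrow$(f) and \eqref{eq:inorbit}, and the last was obtained in (f)$\Rightarrow$(b). \qed

\begin{remark}
The hypothesis $\mu\neq0$ is needed only for $\mathrm{m}$ to be defined in (c). The maximality of $\mathfrak{t}(\mathfrak{n})$ is not used. The hypothesis $\operatorname{tr}D>0$ fixes the sign in (a)$\Rightarrow$(d) and the length of $f$ in (f)$\Rightarrow$(b); it cannot be dropped, since (a) is invariant under $D\mapsto-D$ while (d) cannot hold for both $D$ and $-D$.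
\end{remark}

\section{The inequalities that define $\mathcal{C}(\mathfrak{n})$}\label{sec:poly}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We show that the numbers $\sum_ia_i\alpha_i(D)$, for $v$ a basis of weight vectors and $0\neq a\in P_v$, are exactly the numbers $w_D(F)$ in condition (e). Let $F$ be a $\mathfrak{t}(\mathfrak{n})$-invariant admissible filtration. The symmetric $x$ with $F^x=F$ commutes with $\mathfrak{t}(\mathfrak{n})$ by Lemma~\ref{lem:dict}(iii), so it preserves each weight space and is diagonal in a basis $v$ of weight vectors, $xv_i=a_iv_i$. By Lemma~\ref{lem:dict}(i) and (ii), $0\neq a\in P_v$ and $w_D(F)=\operatorname{tr}(xD)=\sum_ia_i\alpha_i(D)$. Conversely, given $v$ and $0\neq a\in P_v$, define $x$ by $xv_i=a_iv_i$. It commutes with $\mathfrak{t}(\mathfrak{n})$, so $F^x$ is invariant; it is admissible with $w_D(F^x)=\sum_ia_i\alpha_i(D)$ by the same two statements. So the first claim is (c)$\Leftrightarrow$(e).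

Fix $v$, let $d=(\alpha_i(D))$, let $Q_v$ be the cone generated by the vectors $e_k-e_i-e_j$ in \eqref{eq:dualcone}, and let $U=Q_v+\mathbb{R}^n_{>0}$. Note that $P_v$ is the set of $a\ge0$ with $a\cdot q\ge0$ on $Q_v$. If $d=q+p$ with $q\in Q_v$ and $p\in\mathbb{R}^n_{>0}$, then $a\cdot d\ge a\cdot p>0$ for $0\neq a\in P_v$. If $d\notin U$, then since $U$ is open and convex there is $a\neq0$ with $a\cdot d\le a\cdot z$ for all $z\in U$. As $U$ is stable under positive scaling, letting the scale tend to $\infty$ gives $a\cdot z\ge0$ on $U$, and letting it tend to $0$ gives $a\cdot d\le0$. The closure of $U$ contains $Q_v$ and $\mathbb{R}^n_{\ge0}$, so $a\in P_v$. This proves the second claim.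

The inequalities attached to $v$ depend only on the list of weights $(\alpha_i)$ and on the set $\{(i,j,k):c_{ij}^k\neq0\}$, and there are finitely many possibilities for both. A cone defined by finitely many linear inequalities with integer coefficients is generated by finitely many integer vectors (Minkowski--Weyl). So $P_v$ is generated by finitely many nonzero $a\in\mathbb{Z}^n_{\ge0}$, and $\sum_ia_i\alpha_i(D)$ is positive on $P_v\setminus\{0\}$ if and only if it is positive on these generators.
\end{proof}

If all weight spaces are lines, then $v$ is unique up to order and scaling, and one basis suffices; this is how \eqref{eq:heis} arose. Otherwise the set of nonzero structure constants may depend on $v$, which is why the theorem ranges over all bases of weight vectors.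

\section{Derivations that are not diagonalizable}\label{sec:general}

Let $D$ be a derivation with $\operatorname{tr}D>0$, and let $\mathfrak{n}^{\mathbb{C}}=\bigoplus_z\mathfrak{n}^{\mathbb{C}}_z$ be the decomposition into generalized eigenspaces. Let $D_{\mathbb{R}}$ and $D_I$ act on $\mathfrak{n}^{\mathbb{C}}_z$ by $\operatorname{Re}z$ and $i\operatorname{Im}z$, and let $D_N=D-D_{\mathbb{R}}-D_I$. These operators commute, $D_N$ is nilpotent, and they are real because conjugation maps $\mathfrak{n}^{\mathbb{C}}_z$ to $\mathfrak{n}^{\mathbb{C}}_{\bar z}$. The Leibniz formula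
\[
(D-z-w)^m[X,Y]=\sum_j\tbinom mj\bigl[(D-z)^jX,(D-w)^{m-j}Y\bigr]
\]
gives $[\mathfrak{n}^{\mathbb{C}}_z,\mathfrak{n}^{\mathbb{C}}_w]\subset\mathfrak{n}^{\mathbb{C}}_{z+w}$. Since $\operatorname{Re}$ and $\operatorname{Im}$ are additive, $D_{\mathbb{R}}$ and $D_I$ are derivations, and so is $D_N$. If $U'\subset U$ are subspaces of $\mathfrak{n}$ invariant under $D$ and $D_{\mathbb{R}}$, then
\begin{equation}\label{eq:sametrace}
\operatorname{tr}(D|_{U/U'})=\operatorname{tr}(D_{\mathbb{R}}|_{U/U'}),
\end{equation}
because $D-D_{\mathbb{R}}$ has imaginary spectrum, so its trace on the real space $U/U'$ is both real and imaginary. In particular $\operatorname{tr}D_{\mathbb{R}}=\operatorname{tr}D>0$. A maximal torus containing $D_{\mathbb{R}}$ exists by finite dimension, so Theorem~\ref{thm:A} applies to $D_{\mathbb{R}}$; this gives the equivalence of the two formulations in Theorem~\ref{thm:C}(1).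

The difficulty in (1) is that a $D_{\mathbb{R}}$-invariant filtration with $w_{D_{\mathbb{R}}}(F)\le0$ need not be $D$-invariant: $D$ may rotate or shear an eigenspace of $D_{\mathbb{R}}$. The remedy is to single out one such filtration by a property that all symmetries respect, namely as the unique minimizer of a strictly convex quantity. To average two filtrations we need the following fact. A basis is \emph{adapted} to a chain of subspaces if each member is spanned by part of the basis.

\begin{lemma}\label{lem:twoflags}
Two chains of subspaces of a finite-dimensional vector space $W$ have a common adapted basis.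
\end{lemma}

\begin{proof}
Add $0$ and $W$ to both chains and use induction on $\dim W$. Let $v\neq0$ lie in the smallest nonzero member of the first chain, let $W'$ be the largest member of the second chain that does not contain $v$, and let $L\supset W'$ be a hyperplane with $v\notin L$. Every member $U$ of either chain is contained in $L$ or contains $v$, and in the second case $U=\mathbb{R}v\oplus(U\cap L)$. Add $v$ to a basis of $L$ adapted to the two chains intersected with $L$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]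
Suppose that $D$ is Ricci negative and $D_{\mathbb{R}}$ is not strongly Ricci negative. Let $\mathcal{F}$ be the set of $D_{\mathbb{R}}$-invariant admissible filtrations $F$ with
\[
w_{D_{\mathbb{R}}}(F)\le0,\qquad\sum_aa\dim(F_a/F_{>a})=1,
\]
and put $q(F)=\sum_aa^2\dim(F_a/F_{>a})$. By (d)$\Rightarrow$(b) of Theorem~\ref{thm:A}, some invariant admissible $F$ satisfies the inequality, and replacing $F_r$ by $F_{cr}$, $c>0$, divides both left sides by $c$. So $\mathcal{F}\neq\emptyset$.

\emph{A minimizer of $q$ exists.} Fix an inner product for which $D_{\mathbb{R}}$ is symmetric. By Lemma~\ref{lem:dict}(i)--(iii), $x\mapsto F^x$ is a bijection onto $\mathcal{F}$ from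
\[
\{x\text{ symmetric},\ x\ge0:\ [x,D_{\mathbb{R}}]=0,\ \operatorname{tr}x=1,\ \mu\in V_{\ge0}(x),\ \operatorname{tr}(xD_{\mathbb{R}})\le0\},
\]
and $q(F^x)=\operatorname{tr}x^2$. This set is bounded because $x\ge0$ and $\operatorname{tr}x=1$, and closed by Lemma~\ref{lem:dict}(iv).

\emph{The minimizer is unique.} The average of two symmetric operators in this set need not obviously stay in it when they do not commute, so we change the operators that represent the filtrations. Let $F,F'$ be minimizers. Since $D_{\mathbb{R}}$ is diagonalizable, each $F_r$ and $F'_r$ is the sum of its intersections with the eigenspaces of $D_{\mathbb{R}}$. Lemma~\ref{lem:twoflags} in each eigenspace gives a basis $(v_i)$ of eigenvectors of $D_{\mathbb{R}}$ adapted to both $F$ and $F'$. Let $a_i=\max\{r:v_i\in F_r\}$ and $a'_i=\max\{r:v_i\in F'_r\}$, and define $x$, $x'$, $y$ to be diagonal in $(v_i)$ with eigenvalues $a_i$, $a'_i$, $\frac12(a_i+a'_i)$. Then $F^x=F$, $F^{x'}=F'$, and $y$ has eigenvalues $\ge0$ and trace $1$. If $c_{ij}^k\neq0$, then $a_k\ge a_i+a_j$ and $a'_k\ge a'_i+a'_j$,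 so the averages satisfy the same inequality, and $F^y$ is admissible by Lemma~\ref{lem:dict}(i). It is $D_{\mathbb{R}}$-invariant, and $w_{D_{\mathbb{R}}}(F^y)=\operatorname{tr}(yD_{\mathbb{R}})=\frac12(w_{D_{\mathbb{R}}}(F)+w_{D_{\mathbb{R}}}(F'))\le0$. So $F^y\in\mathcal{F}$, and
\[
q(F^y)=\tfrac12\bigl(q(F)+q(F')\bigr)-\tfrac14\sum_i(a_i-a'_i)^2 .
\]
Minimality forces $a=a'$, that is, $F=F'$.

\emph{The minimizer is $D$-invariant.} By Lemma~\ref{lem:dict}(v), the group of automorphisms of $\mathfrak{n}$ commuting with $D_{\mathbb{R}}$ acts on $\mathcal{F}$ and preserves $q$, so it fixes the minimizer $F^*$. It contains $\exp(sD)$ for all $s$, and differentiating at $s=0$ shows that $D$ preserves each $F^*_r$. By \eqref{eq:sametrace}, $w_D(F^*)=w_{D_{\mathbb{R}}}(F^*)\le0$, which contradicts Proposition~\ref{prop:obstruction}.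
\end{proof}

In (2) the difficulty is again one of symmetry: a metric that suits $D_{\mathbb{R}}$ must also make $D_I$ skew. Here the uniqueness in Proposition~\ref{prop:existence} does the work.

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
One direction is (1). Let $D_N=0$ and let $D_{\mathbb{R}}$ be strongly Ricci negative. On each eigenspace of $D_{\mathbb{R}}$, the operator $D_I$ is semisimple with imaginary spectrum, so in a suitable basis it is a sum of zero blocks and skew $2\times2$ blocks. Declaring the union of these bases orthonormal makes $D_{\mathbb{R}}$ symmetric and $D_I$ skew. By Proposition~\ref{prop:obstruction} applied to $D_{\mathbb{R}}$, the hypothesis of Proposition~\ref{prop:existence} holds for $\mathfrak{a}=\mathbb{R}D_{\mathbb{R}}$ and the derivation $D_{\mathbb{R}}$. Let $g\in G_{\mathfrak{a}}$ be a minimizer of the corresponding $\varphi$, so that $D_{\mathbb{R}}=M(g\cdot\mu)+gg^t$.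

The operators $u_s=\exp(sD_I)$ are automorphisms of $\mu$ and lie in $K$, since $D_I$ is skew and commutes with $D_{\mathbb{R}}$. Hence $gu_s\cdot\mu=g\cdot\mu$, $(gu_s)(gu_s)^t=gg^t$ and $\chi_{D_{\mathbb{R}}}(gu_s)=\chi_{D_{\mathbb{R}}}(g)$, so $gu_s$ is also a minimizer. By uniqueness $gu_sg^{-1}\in K$ for all $s$, so $J=gD_Ig^{-1}$ is skew. Now $gDg^{-1}=D_{\mathbb{R}}+J$, where $D_{\mathbb{R}}=gD_{\mathbb{R}}g^{-1}$ and $J$ are commuting derivations of $g\cdot\mu$, and $D_{\mathbb{R}}-M(g\cdot\mu)=gg^t>0$. Lemma~\ref{lem:metric} shows that $D$ is Ricci negative.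
\end{proof}

The metric just constructed makes $D$ normal, and a normal operator is semisimple. So this construction, as it stands, says nothing about the case $D_N\neq0$.

\begin{thebibliography}{9}

\bibitem{Besse}
Besse, \emph{Einstein Manifolds}.

\bibitem{Gutierrez}
Valeria Guti\'errez, \emph{On Ricci negative derivations}, arXiv:2012.02597 (2020).

\end{thebibliography}
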